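\title{Constructible spheres that are not shellable}

\begin{abstract}
Every shellable complex is constructible, and all 2-spheres have both properties. We show that for every $d\ge 3$ there are infinitely many simplicial $d$-spheres that are constructible but not shellable. The obstruction comes from knots. A shelling of a 3-sphere sweeps out a knot that is threaded through facets, and the group of the knot is generated by as many meridians as the knot has local minima in the shelling order. A knotted 4-cycle therefore forbids one facet to lie between two others. We build a constructible 3-sphere with three interlocking trefoils that forbid each of three facets to be the middle one.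
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{polytopal complex} is a finite nonempty collection $C$ of polytopes in some $\mathbb{R}^k$, called the \emph{faces} of $C$, such that every face of a polytope of $C$ belongs to $C$ and the intersection of any two polytopes of $C$ is a face of both. If $d$ is the largest dimension of a face, $C$ is a \emph{$d$-complex}. The inclusion-maximal faces are the \emph{facets}, and $C$ is \emph{pure} if all facets have the same dimension. A \emph{$d$-sphere} is a $d$-complex whose underlying space $|C|$ is homeomorphic to $S^d$. There are two standard ways to say that a pure complex can be assembled from its facets by well-behaved gluings.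

\begin{definition}
Let $C$ be a pure $d$-complex. If $d=0$, every ordering of the points of $C$ is a \emph{shelling}. If $d\ge1$, a \emph{shelling} is an ordering $F_1,\dots,F_s$ of the facets such that for each $j\ge2$ the intersection $F_j\cap(F_1\cup\dots\cup F_{j-1})$ is nonempty and equals $G_1\cup\dots\cup G_r$ for some shelling $G_1,\dots,G_t$ of the boundary complex $\partial F_j$ and some $r\le t$. The complex $C$ is \emph{shellable} if it has a shelling.
\end{definition}

\begin{definition}
A pure $d$-complex $C$ is \emph{constructible} if $d=0$, or $C$ consists of one $d$-polytope and its faces, or $C=C_1\cup C_2$, where $C_1$ and $C_2$ are constructible $d$-complexes and $C_1\cap C_2$ is a constructible $(d-1)$-complex.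
\end{definition}

A shelling adds one facet at a time. A construction may glue two large pieces, so its record is a binary tree with the facets at the leaves. Shellings give the trees in which one of the two pieces is always a single facet: an initial segment of a shelling is a shelling of its union, so by induction on the dimension and on $j$ each $F_1\cup\dots\cup F_j$ is constructible. Thus shellable complexes are constructible, and the converse asks whether a tree of gluings can be traded for a line.

In low dimensions the trade is possible. A pure 1-complex is a graph. If it is connected, its edges can be ordered so that each one meets an earlier one, and this is a shelling; if it is constructible, it is connected, because the two pieces always meet. So in dimension one both notions mean connectedness. In dimension two, all spheres are shellable and constructible. These cases suggest that on a sphere the freedom of the tree is never needed. Whether all constructible spheres are shellable is stated as an open question by Benedetti~\cite{Benedetti}. The answer is no.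

\begin{theorem}\label{thm:main}
For every $d\ge3$ there are infinitely many pairwise non-isomorphic simplicial $d$-spheres that are constructible but not shellable. In particular, there is a simplicial 3-sphere that is constructible but not shellable.
\end{theorem}

The proof exploits one difference between a line and a tree: of three points on a line one lies between the other two, while of three leaves of a tree none does. In Section~\ref{sec:constraints} we state a bound on the group of a knot in a shelled 3-sphere (Theorem~\ref{thm:sweep}), show that it turns a knotted 4-cycle into a constraint ``this facet is not between those two'', and combine three constraints into a criterion for non-shellability (Theorem~\ref{thm:criterion}). The bound is proved in Section~\ref{sec:sweep}. Section~\ref{sec:sphere} builds a simplicial 3-sphere from three balls; it is constructible (Section~\ref{sec:constructible}) and contains the three knots that the criterion requires (Section~\ref{sec:trefoils}). Suspension gives the higher dimensions (Section~\ref{sec:final}).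

From now on all complexes are simplicial. A finite abstract simplicial complex with $N$ vertices is realized as a polytopal complex inside a simplex with $N$ vertices, and we identify a face with its vertex set. The \emph{link} $\operatorname{lk}(x,C)$ of a vertex $x$ consists of the faces $\sigma$ with $x\notin\sigma$ and $\sigma\cup\{x\}\in C$. The \emph{group} of a simple closed curve $K$ in a 3-sphere $S$ is $\pi_1(|S|\setminus K)$.

\section{Knots as constraints on a shelling order}\label{sec:constraints}

\subsection{The bound}

Let $S$ be a simplicial 3-sphere. Let $G_1,\dots,G_n$ be distinct facets, with $n\ge3$ and indices read modulo $n$, and let $v_k\in G_k\cap G_{k+1}$ be distinct vertices. Write $b_k$ for the barycenter of $G_k$. The \emph{chord} in $G_k$ is the path $[v_{k-1},b_k]\cup[b_k,v_k]$, and the \emph{chord polygon} $K$ is the union of the $n$ chords. A chord without its two ends lies in the interior of its facet. Hence $K$ is a simple closed polygon, it meets the 2-skeleton of $S$ only in $v_1,\dots,v_n$, which we call the \emph{vertices of $K$}, and $v_k$ is an end of exactly two chords, those in $G_k$ and $G_{k+1}$. A \emph{meridian} of $K$ is an element of the group of $K$ represented by a small loop around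 a chord (the boundary of a disc in the interior of some $G_k$ that crosses the chord once), joined to the base point by a path.

An entry of a cyclic sequence of distinct numbers is a \emph{local minimum} if it is smaller than both of its neighbors.

\begin{theorem}\label{thm:sweep}
Let $F_1,\dots,F_s$ be a shelling of the simplicial 3-sphere $S$, put $\tau(F_j)=j$, and let $K$ be the chord polygon through $G_1,\dots,G_n$ and $v_1,\dots,v_n$. If the cyclic sequence $\tau(G_1),\dots,\tau(G_n)$ has $m$ local minima, then $\pi_1(|S|\setminus K)$ is generated by $m$ meridians of $K$. In particular it is cyclic if $m=1$.
\end{theorem}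

The model for this statement is a knot diagram with a height function. Recall the \emph{Wirtinger presentation}. Let a polygonal knot in $\mathbb{R}^3\subset\mathbb{R}^3\cup\{\infty\}$ have a projection to a plane whose only multiple points are finitely many transversal double points, none of them the image of a corner. Cut the knot at the undercrossings into \emph{arcs}. The group has one generator for each arc and one relation for each crossing: if $x,x'$ belong to the two arcs that end at the crossing and $y$ to the arc that passes over it, then $x'=y^{\varepsilon}xy^{-\varepsilon}$, with a sign $\varepsilon=\pm1$ determined by orientations. Now sweep the diagram with a horizontal line moving upward, assuming that no side is horizontal. An arc is met for the first time either at a local minimum of the height or at an undercrossing. In the second case the other two arcs at that crossing have already been met, and the relation expresses the new generator through theirs. So the arcs through the local minima generate the group. Theorem~\ref{thm:sweep} says that a shelling can play the part of the height function.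

\subsection{From chords to edges}

We use two facts about a simplicial 3-sphere $S$.
\begin{itemize}
\item[(PL1)] \emph{Every vertex link in $S$ is a 2-sphere; so $S$ is a PL manifold.} The local homology of $|S|$ at an interior point of a face is the shifted reduced homology of the link of that face. So the link of a triangle consists of two points, the link of an edge is a connected graph with all degrees equal to 2, that is, a cycle, and the link of a vertex is a closed surface with the homology of $S^2$.
\item[(PL2)] \emph{Elementary moves.} Let $K$ be a simple closed polygon in $|S|$, and let a triangle, linearly embedded in a face of $S$, meet $K$ exactly in one side or exactly in two sides. Replacing this side by the other two, or these two sides by the third, changes $K$ by an ambient isotopy, and so does not change its group. This is a textbook property of PL 3-manifolds, and it holds in $\mathbb{R}^3$ as well.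
\end{itemize}

Since $v_{k-1}$ and $v_k$ both lie in $G_k$, they span an edge of $S$.

\begin{lemma}\label{lem:straight}
The chord polygon $K$ is ambient isotopic to the cycle of edges $v_1v_2\cdots v_n$.
\end{lemma}

\begin{proof}
Replace the chords one at a time by the edges $[v_{k-1},v_k]$. The triangle $v_{k-1}b_kv_k$ lies in the interior of $G_k$ except for its side $[v_{k-1},v_k]$. The rest of the current curve consists of chords in other facets and of other edges of $S$; these miss the interior of $G_k$ and the interior of the edge $[v_{k-1},v_k]$. So the triangle meets the curve exactly in the two sides that form the chord, and (PL2) applies.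
\end{proof}

Theorem~\ref{thm:sweep} is thus a statement about cycles of edges whose edges have been assigned to distinct facets. The chords are there for the proof: an edge lies in many facets, while a chord enters the shelling at one definite moment.

\subsection{Cycles of length three and four}

For $n=3$ the smallest entry is a neighbor of the other two, so $m=1$ for every order. Hence a 3-cycle with non-cyclic group whose edges lie in three distinct facets rules out all shellings. This obstruction does not look at the order at all, so it points to no difference between a line and a tree.

The case $n=4$ is the first in which the order matters. If the shelling meets the four facets in the order $G_1,G_3,G_2,G_4$, then $m=2$, and Theorem~\ref{thm:sweep} allows two generators. Other orders allow only one.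

\begin{corollary}\label{cor:between}
Let $v_1v_2v_3v_4$ be a 4-cycle of edges with non-cyclic group in a simplicial 3-sphere $S$, and let $G_1,\dots,G_4$ be distinct facets with $v_{k-1},v_k\in G_k$ for $k\in\mathbb{Z}/4$. Then in no shelling of $S$ does $G_2$ lie between $G_1$ and $G_3$.
\end{corollary}

\begin{proof}
Let $t_k=\tau(G_k)$ and suppose that $t_2$ lies between $t_1$ and $t_3$. Then $t_2$ and the larger one of $t_1,t_3$ are not local minima. Let $t$ be the smaller one of $t_1,t_3$. Its neighbors are $t_2>t$ and $t_4$, so $t$ is a local minimum if and only if $t<t_4$; and $t_4$, with neighbors $t_1$ and $t_3$, is a local minimum if and only if $t_4<t$. So $m=1$. By Theorem~\ref{thm:sweep} and Lemma~\ref{lem:straight} the group of the 4-cycle is cyclic, a contradiction.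
\end{proof}

The position of $G_4$ plays no role in the conclusion: the fourth facet only closes the knot. What remains is a constraint on three facets, and three such constraints, arranged cyclically on the same three facets, cannot all hold.

\begin{theorem}\label{thm:criterion}
Let $S$ be a simplicial 3-sphere with nine distinct vertices $X_i,P_i,Y_i$ $(i\in\mathbb{Z}/3)$, facets $A_i=\{P_i,Y_i,P_{i+1},X_{i+1}\}$ and edges $a_i=X_iY_{i+1}$. If for each $i$ the 4-cycle of edges $J_i=P_i\,P_{i+1}\,Y_{i+1}\,X_i$ is a knot with non-cyclic group, then $S$ is not shellable.
\end{theorem}

\begin{proof}
The facets $A_1,A_2,A_3$ are distinct, since $A_i$ is the only one that contains $Y_i$. Suppose that $S$ has a shelling, and let $A_i$ be the middle one of the three. The other two are $A_{i-1}$ and $A_{i+1}$, because indices are read modulo 3. Let $H$ be a facet that contains $a_i$. Among $A_1,A_2,A_3$ only $A_{i-1}$ contains $X_i$ and only $A_{i+1}$ contains $Y_{i+1}$, and $A_{i-1}\ne A_{i+1}$; so $H$ is none of the three. The edges of $J_i$ are distributed as follows: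
\[
X_iP_i\subset A_{i-1},\qquad P_iP_{i+1}\subset A_i,\qquad P_{i+1}Y_{i+1}\subset A_{i+1},\qquad Y_{i+1}X_i\subset H .
\]
Corollary~\ref{cor:between}, applied to $(G_1,\dots,G_4)=(A_{i-1},A_i,A_{i+1},H)$ and $(v_1,\dots,v_4)=(P_i,P_{i+1},Y_{i+1},X_i)$, says that $A_i$ does not lie between $A_{i-1}$ and $A_{i+1}$. This is a contradiction.
\end{proof}

All three knots are needed in this argument: if $J_i$ had cyclic group, the constraints from the other two cycles would be met by placing $A_i$ in the middle.

\section{Sweeping a knot with a shelling}\label{sec:sweep}

In this section we prove Theorem~\ref{thm:sweep}. The plan is to follow the complement of $K$ in $B_j=F_1\cup\dots\cup F_j$ as $j$ grows, and to show with van Kampen's theorem that a new generator is needed only at a local minimum.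

\subsection{Shellings of simplicial complexes}

\begin{lemma}\label{lem:shell}
Let $F_1,\dots,F_s$ be an ordering of the facets of a pure simplicial $d$-complex, $d\ge1$. The following are equivalent.
\begin{itemize}
\item[(a)] The ordering is a shelling.
\item[(b)] For $j\ge2$, $F_j\cap(F_1\cup\dots\cup F_{j-1})$ is a nonempty union of $(d-1)$-faces of $F_j$.
\item[(c)] For all $i<j$ there are $k<j$ and $v\in F_j$ with $F_i\cap F_j\subseteq F_k\cap F_j=F_j\setminus\{v\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Every ordering of the facets of the boundary of a simplex is a shelling. For the boundary of an edge this holds by definition. In higher dimension each facet meets each earlier one in a codimension-one face of itself, so its intersection with the earlier facets is a nonempty union of such faces, and by induction this union begins a shelling. This gives the equivalence of (a) and (b). If (b) holds, the face $F_i\cap F_j$, possibly empty, lies in a $(d-1)$-face $F_j\setminus\{v\}$ of the intersection; this face lies in some $F_k$ with $k<j$, and then $F_k\cap F_j=F_j\setminus\{v\}$. If (c) holds, the intersection is the union of the faces $F_k\cap F_j$ that (c) provides, and these are nonempty because $d\ge1$.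
\end{proof}

\begin{lemma}\label{lem:link}
Let $F_1,\dots,F_s$ be a shelling of a simplicial $d$-complex $C$, $d\ge2$, and let $x$ be a vertex. The facets that contain $x$, in the induced order and with $x$ deleted, form a shelling of $\operatorname{lk}(x,C)$. In particular $\operatorname{lk}(x,C)$ is connected.
\end{lemma}

\begin{proof}
Let $i<j$ and $x\in F_i\cap F_j$, and take $k$ and $v$ as in Lemma~\ref{lem:shell}(c). From $x\in F_i\cap F_j\subseteq F_k\cap F_j=F_j\setminus\{v\}$ we get $x\in F_k$ and $v\ne x$. Deleting $x$ from all sets gives condition (c) for the link, which is a pure complex of dimension $d-1\ge1$. In a shelling every facet after the first meets an earlier one, so the link is connected.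
\end{proof}

\subsection{Van Kampen's theorem in the complement of \texorpdfstring{$K$}{K}}

The sets we glue are closed polyhedra with $K$ removed. They are neither open nor complexes, so we first replace them by complexes.

\begin{lemma}\label{lem:vk}
Let $Z_1,Z_2$ and $K$ be subcomplexes of a subdivision of $S$. Suppose that $Z_1\setminus K$, $Z_2\setminus K$ and $I=(Z_1\cap Z_2)\setminus K$ are nonempty and connected. Then $(Z_1\cup Z_2)\setminus K$ is connected, and its fundamental group is generated by the images of $\pi_1(Z_1\setminus K)$ and $\pi_1(Z_2\setminus K)$. If $\pi_1(I)\to\pi_1(Z_2\setminus K)$ is onto, the image of $\pi_1(Z_1\setminus K)$ suffices.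
\end{lemma}

\begin{proof}
After one barycentric subdivision $K$ is \emph{full}: a simplex whose vertices lie in $K$ lies in $K$. For a subcomplex $Z$ let $Z^K$ be the subcomplex of simplices whose vertices are all outside $K$. By fullness a point lies outside $K$ if and only if its total barycentric weight on the vertices outside $K$ is positive. Scale the weights on vertices of $K$ linearly to $0$ and renormalize. This moves each point within the simplex that carries it, and it is a deformation retraction of $Z\setminus K$ onto $Z^K$, given by the same formula for all $Z$. The assignment $Z\mapsto Z^K$ commutes with unions and intersections. So van Kampen's theorem for the connected complexes $Z_1^K$, $Z_2^K$ with connected intersection $(Z_1\cap Z_2)^K$ gives the first statement. If $\pi_1(I)\to\pi_1(Z_2\setminus K)$ is onto, the image of $\pi_1(Z_2\setminus K)$ equals the image of $\pi_1(I)$, which is contained in that of $\pi_1(Z_1\setminus K)$.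
\end{proof}

From here on $K$ is the chord polygon. For a vertex $v$ of $K$ let $N_v$ be the set of points of $|S|$ whose barycentric coordinate at $v$ is at least $\frac34$. The sets $N_v$ are pairwise disjoint, since $\frac34+\frac34>1$, and $N_v$ meets only faces that contain $v$. The map $(x,t)\mapsto(1-\frac t4)v+\frac t4x$ exhibits $N_v$ as a cone with apex $v$:
\[
N_v\setminus\{v\}\ \cong\ |\operatorname{lk}(v,S)|\times(0,1],
\]
and for a subcomplex $Z$ of $S$ containing $v$ the set $(N_v\cap Z)\setminus\{v\}$ corresponds to $|\operatorname{lk}(v,Z)|\times(0,1]$. Along a chord that ends at $v$, the $v$-coordinate falls from $1$ to $\frac14$ at the barycenter and then to $0$; along every other chord it is at most $\frac14$. Therefore $K\cap N_v$ consists of two radii of the cone. They lie over the barycenters of the triangles $G\setminus v$, where $G$ runs through the two facets whose chords end at $v$, and apart from $v$ they lie in the interiors of these two facets. The sets $K$, $F_j$ and $N_v$ are finite unions of convex polytopes inside faces of $S$, so they are subcomplexes of a common subdivision, and Lemma~\ref{lem:vk} applies to their unions.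

\begin{lemma}\label{lem:chord}
Let $F=G_k$ and let $u$ be an end of its chord. Then $F\setminus K$ is connected, and $\pi_1(F\setminus K)\cong\mathbb{Z}$ is generated by a meridian. It is also generated by the loop $\gamma_u=\partial F\cap\{u\text{-coordinate}=\frac34\}$.
\end{lemma}

\begin{proof}
Let $u'$ be the other end, $b=b_k$, and $U=\partial F\setminus\{u,u'\}$. The tetrahedron $F$ is the cone from $b$ over $\partial F$, and the chord is the cone over $\{u,u'\}$. So $(x,t)\mapsto(1-t)b+tx$ is a homeomorphism from $U\times(0,1]$ onto $F$ minus the chord, and $F\setminus K$ corresponds to $U\times(0,1]$ minus the points $(w,1)$, where $w$ is a further vertex of $K$ in $F$. The homotopy $(x,t)\mapsto(x,(1-\lambda)t+\frac\lambda2)$, $0\le\lambda\le1$, avoids these points and retracts $F\setminus K$ onto $U\times\{\frac12\}$. Hence the projection $F\setminus K\to U$ is a homotopy equivalence. The loop $\gamma_u$ consists of three segments and cuts $\partial F$ into two discs, $\partial F\cap N_u$ with $u$ in its interior and the complementary disc with $u'$ in its interior. So $U$ deformation retracts onto $\gamma_u$, and both $\gamma_u\times\{1\}$ and $\gamma_u\times\{\frac12\}$ generate $\pi_1(F\setminus K)\cong\mathbb{Z}$.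 The first loop is $\gamma_u$ itself, which contains no vertex of $S$. The second is a meridian: it bounds the copy of $\partial F\cap N_u$ at level $t=\frac12$, which crosses the chord once.
\end{proof}

The next example shows why the spaces $B_j\setminus K$ are not the right ones to follow.

\begin{example}\label{ex:two}
Suppose that $F_1=G_1$ and $F_2=G_2$. Only $G_1$ is a local minimum, so we want one generator at time $2$. But $(F_1\cap F_2)\setminus K$ is a triangle minus some vertices, which is convex, and the proof of Lemma~\ref{lem:vk} shows that $\pi_1(B_2\setminus K)$ is the free product $\mathbb{Z}*\mathbb{Z}$. The reason is that $K$ passes from $G_1$ to $G_2$ through the point $v_1$ on the boundary of $B_2$, and a loop around the first chord cannot slide over $v_1$ inside $B_2$. In $N_{v_1}$ it can: $N_{v_1}\setminus K$ is a twice punctured 2-sphere times an interval, and a loop around either radius generates its fundamental group.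
\end{example}

So we add $N_v$ as soon as both chords at $v$ are present. Call $v_k$ \emph{passed at time $j$} if $\tau(G_k)\le j$ and $\tau(G_{k+1})\le j$, and put
\[
B_j'=B_j\cup\bigcup\{N_v: v\text{ is passed at time }j\},\qquad E_j=B_j'\setminus K .
\]

\subsection{Proof of Theorem~\ref{thm:sweep}}

Let $m_j$ be the number of local minima $\tau(G_k)$ with $\tau(G_k)\le j$. We prove by induction on $j$:
\begin{quote}
$E_j$ is connected, and $\pi_1(E_j)$ is generated by $m_j$ meridians.
\end{quote}
Here the loops and paths that represent the meridians lie in $E_j$. The statement does not depend on the base point, and inclusions $E_j\subseteq E_{j+1}$ carry meridians to meridians. Since $E_s=|S|\setminus K$ and $m_s=m$, this proves the theorem.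

For $j=1$ no vertex is passed, so $E_1=F_1\setminus K$. If $F_1$ is none of the $G_k$, this is a tetrahedron minus some vertices, which is convex, and $m_1=0$. If $F_1=G_k$, then $\tau(G_k)=1$ is a local minimum, $m_1=1$, and Lemma~\ref{lem:chord} applies.

Let $j\ge1$ and $F=F_{j+1}$. Let $V$ be the set of vertices of $K$ in $F$, and $\Delta=F\cap B_j$. By Lemma~\ref{lem:shell}, $\Delta$ is a nonempty union of triangles of $\partial F$. We first check that all sets along which $F$ will be attached are connected:
\begin{equation}\label{eq:conn}
I(V')=\Big(\Delta\cup\bigcup_{u\in V'}(F\cap N_u)\Big)\setminus K\ \text{ is nonempty and connected for every }V'\subseteq V\cap B_j .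
\end{equation}
We have $\Delta\cap K\subseteq V$. A triangle minus some vertices is convex, and two triangles of a tetrahedron share an edge, so $\Delta\setminus K$ is nonempty and connected. Let $u\in V\cap B_j$. If $u$ is not an end of a chord in $F$, both radii of $K\cap N_u$ meet $F$ only in $u$, and $(F\cap N_u)\setminus K$ is a tetrahedron minus a vertex. If $u$ is an end of a chord in $F$, exactly one radius lies in $F$, and $(F\cap N_u)\setminus K$ is the product of $(0,1]$ with the triangle $F\setminus u$ minus an interior point. In both cases it is connected. Moreover $u\in\Delta$, so some triangle of $\Delta$ contains $u$, and the points of this triangle close to $u$ and different from $u$ lie in both $(F\cap N_u)\setminus K$ and $\Delta\setminus K$. This proves \eqref{eq:conn}.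

Let $V_{\mathrm{old}}$ be the set of vertices in $V$ that are passed at time $j$, and $V_{\mathrm{new}}$ the set of vertices of $K$ that are passed at time $j+1$ but not at time $j$. A vertex $u$ is in $V_{\mathrm{new}}$ if and only if it is an end of a chord in $F$ and the other facet $G_u$ whose chord ends at $u$ lies in $B_j$. Both sets are contained in $V\cap B_j$, and $(F\cap B_j')\setminus K=I(V_{\mathrm{old}})$.

\emph{Case 1: $F$ is none of the $G_k$.} Then $V_{\mathrm{new}}=\emptyset$, $B'_{j+1}=B'_j\cup F$ and $m_{j+1}=m_j$. The set $F\setminus K$ is convex. By \eqref{eq:conn} and Lemma~\ref{lem:vk}, $E_{j+1}$ is connected and $\pi_1(E_j)\to\pi_1(E_{j+1})$ is onto.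

\emph{Case 2: $F=G_k$ and $\tau(G_k)$ is a local minimum.} Then $G_{k-1}$ and $G_{k+1}$ come later, so again $V_{\mathrm{new}}=\emptyset$ and $B'_{j+1}=B'_j\cup F$, but now $m_{j+1}=m_j+1$. By \eqref{eq:conn} and Lemmas~\ref{lem:vk} and~\ref{lem:chord}, $E_{j+1}$ is connected and $\pi_1(E_{j+1})$ is generated by the image of $\pi_1(E_j)$ and one further meridian.

\emph{Case 3: $F=G_k$ and $\tau(G_k)$ is not a local minimum.} Then $m_{j+1}=m_j$, the set $V_{\mathrm{new}}$ has one or two elements, and $B'_{j+1}=B'_j\cup\bigcup_{u\in V_{\mathrm{new}}}N_u\cup F$. We must show that no generator is added, although each new piece minus $K$ has infinite cyclic fundamental group. We attach the pieces one at a time, the $N_u$ first, so that each piece meets the space already built in a set containing a generating loop.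

Let $u\in V_{\mathrm{new}}$. Since the sets $N_v$ are disjoint, $N_u$ meets the space already built in $N_u\cap B_j$. Let $p$ and $q$ be the barycenters of the distinct triangles $G_u\setminus u$ and $F\setminus u$ of $\operatorname{lk}(u,S)$. The first triangle belongs to $\operatorname{lk}(u,B_j)$ and the second does not, so
\[
(N_u\cap B_j)\setminus K\cong\big(|\operatorname{lk}(u,B_j)|\setminus\{p\}\big)\times(0,1],\qquad
N_u\setminus K\cong\big(|\operatorname{lk}(u,S)|\setminus\{p,q\}\big)\times(0,1].
\]
The ordering $F_1,\dots,F_j$ is a shelling of $B_j$, so $\operatorname{lk}(u,B_j)$ is a connected pure 2-complex by Lemma~\ref{lem:link}. It stays connected when $p$ is removed, because the punctured triangle retracts onto its boundary. By (PL1), $|\operatorname{lk}(u,S)|\setminus\{p,q\}$ is a twice punctured 2-sphere. The boundary of the triangle $G_u\setminus u$ separates $p$ from $q$ and cuts the sphere into two discs, so it generates the fundamental group, and it lies in $|\operatorname{lk}(u,B_j)|\setminus\{p\}$. By Lemma~\ref{lem:vk}, attaching $N_u$ keeps the complement of $K$ connected and induces a surjection of fundamental groups.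

Finally attach $F$. Its intersection with the space already built, minus $K$, is $I(V_{\mathrm{old}}\cup V_{\mathrm{new}})$, which is connected by \eqref{eq:conn}. For $u\in V_{\mathrm{new}}$ it contains the loop $\gamma_u\subset F\cap N_u$, which generates $\pi_1(F\setminus K)$ by Lemma~\ref{lem:chord}. By Lemma~\ref{lem:vk}, $E_{j+1}$ is connected and $\pi_1(E_j)\to\pi_1(E_{j+1})$ is onto. This completes the induction and the proof. \hfill$\square$

\begin{remark}
The shelling property was used twice, both times to make an attaching set connected: for $\Delta$ in \eqref{eq:conn} and for $\operatorname{lk}(u,B_j)$ in Case 3. Along a disconnected set, an attachment can create a loop that no meridian count controls. That $S$ is a sphere was used only through (PL1). The linearity of the order enters through the notion of a local minimum.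
\end{remark}

\section{A sphere made of three twisted blocks}\label{sec:sphere}

We need a sphere as in Theorem~\ref{thm:criterion} together with a construction of it. Three requirements shape the design.

First, $A_i$ and $A_{i+1}$ share the vertex $P_{i+1}$. So we arrange three balls $M_1,M_2,M_3$ around a common circle $\beta$, like an orange with three segments, and let $A_i$ run through $M_i$ from one side to the other.

Second, each $M_i$ must be constructible and contain the prescribed cells $A_i$ and $a_i$. Cones over 2-spheres are constructible. So we place $a_i$ on a disc $W$, the \emph{wall}, that cuts the ball into two balls, obtain $A_i$ by inflating a quadrilateral $Q\subset W$, and triangulate the two remaining balls as cones.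

Third, $J_i$ must be knotted. Two of its edges lie on the wall of $M_i$, and the other two lie in the neighboring balls and will be pushed onto $\partial M_i$. If they landed on $\partial W$, the curve would bound a disc in $W$. We let them land on straight arcs of $\partial M_i$ and give the wall three half twists relative to these arcs.

Two textbook facts about balls are used below.
\begin{itemize}
\item[(PL3)] A homeomorphism between the boundary spheres of two balls extends to the balls by coning; for PL discs and PL homeomorphisms the extension can be taken PL. Hence two 3-balls glued along their boundaries form a 3-sphere.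
\item[(PL4)] Two PL 3-balls glued by a PL homeomorphism between PL discs in their boundaries form a 3-ball.
\end{itemize}

\subsection{The block and its wall}

Let $M=\{(x,y,z):|x|+|y|\le1,\ 0\le z\le6\}$. Let $c=(c_x,c_y)\colon\mathbb{R}\to\{|x|+|y|=1\}$ be the map of period 4 that is linear between consecutive integers and has $c(0)=(1,0)$, $c(1)=(0,1)$, $c(2)=(-1,0)$, $c(3)=(0,-1)$. Then $c(t+2)=-c(t)$. The wall is
\[
W=\{(r\,c(z),z):-1\le r\le1,\ 0\le z\le6\},
\]
and we use $(r,z)$ as coordinates on it. To untwist it, define $\operatorname{rot}_t(\rho\,c(s))=\rho\,c(s+t)$ for $\rho\ge0$, and $\Theta(w,z)=(\operatorname{rot}_{-z}w,z)$. This is a homeomorphism of $M$ that preserves $z$ and $|x|+|y|$. It sends the point $(r,z)$ of $W$ to $(r,0,z)$: for $r\ge0$ because $c(0)=(1,0)$, and for $r<0$ because $r\,c(z)=|r|\,c(z+2)$ and $c(2)=(-1,0)$. So $\Theta(W)=M\cap\{y=0\}$, and $W$ is a properly embedded disc. Its boundary is a PL curve in $\partial M$, formed by the polygons $r=\pm1$, the bottom segment $(r,0,0)$ and the top segment $(-r,0,6)$; the sign comes from $c(6)=(-1,0)$. The wall itself need not be PL, and we use only its topology and the PL curves named below.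

Let $L=\partial M\cap\{x\le0\}$ and $R=\partial M\cap\{x\ge0\}$. These are PL discs with common boundary $\beta=\partial M\cap\{x=0\}$. The arcs $s_L=L\cap\{y=0\}$ and $s_R=R\cap\{y=0\}$ run from $(0,0,6)$ outward along the top, down the vertical edge $x=\mp1$, and inward along the bottom to $(0,0,0)$. Mark six points of $\partial W$, three in the interior of each of $s_L$ and $s_R$:
\begin{center}
\begin{tabular}{c|cccccc}
 & $X_L$ & $P_L$ & $Y_L$ & $X_R$ & $P_R$ & $Y_R$\\ \hline
$(x,y,z)$ & $(-\frac12,0,6)$ & $(-\frac34,0,0)$ & $(-\frac14,0,0)$ & $(\frac14,0,6)$ & $(\frac34,0,6)$ & $(\frac12,0,0)$\\[2pt]
$(r,z)$ & $(\frac12,6)$ & $(-\frac34,0)$ & $(-\frac14,0)$ & $(-\frac14,6)$ & $(-\frac34,6)$ & $(\frac12,0)$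
\end{tabular}
\end{center}
From top to bottom the order is $X_L,P_L,Y_L$ on $s_L$ and $X_R,P_R,Y_R$ on $s_R$. Hence there is a PL homeomorphism $\varphi\colon R\to L$ with
\[
\varphi|_\beta=\mathrm{id},\qquad \varphi(s_R)=s_L,\qquad \varphi(X_R)=X_L,\quad \varphi(P_R)=P_L,\quad \varphi(Y_R)=Y_L .
\]
Indeed, the reflection $x\mapsto-x$ maps $R$ to $L$ and $s_R$ to $s_L$ and fixes $\beta$. Compose it with a PL homeomorphism of $L$ that is the identity on $\beta$, moves the three reflected points along $s_L$ to $X_L,P_L,Y_L$, and is extended by (PL3) over the two discs into which $s_L$ cuts $L$.

For two marked points on $s_L$, or on $s_R$, brackets such as $[P_L,Y_L]$ denote the part of the arc between them. The arcs $[P_L,Y_L]$ and $[X_R,P_R]$ are short segments that also lie on $\partial W$. Their partners under $\varphi$, the arcs $[P_R,Y_R]$ and $[X_L,P_L]$, run along the full height of $M$. This mismatch is what will close two strands of $W$ into a knot.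

On $W$ (see Figure~\ref{fig:wall}) let $a=\{r=\frac12\}$, an arc from $Y_R$ to $X_L$, and let $Q$ be the hexagon with $(r,z)$-corners
\[
(-\tfrac34,0),\ (-\tfrac12,1),\ (-\tfrac14,0),\ (-\tfrac14,6),\ (-\tfrac12,5),\ (-\tfrac34,6).
\]
It meets $\partial W$ in $P_L,Y_L,X_R,P_R$. These points divide $\partial Q$ into four arcs, which we call the edges $P_LY_L$, $Y_LX_R$, $X_RP_R$ and $P_RP_L=\{r=-\frac34\}$. The rest of $W$ is cut by $a$ and $Q$ into five closed discs, the \emph{regions}: $\Omega_1=\{r\ge\frac12\}$, $\Omega_2=\{-\frac14\le r\le\frac12\}$, the region $\Omega_3$ between the edge $P_LY_L$ and the segment $[P_L,Y_L]$, the region $\Omega_4$ between the edge $X_RP_R$ and the segment $[X_R,P_R]$, and $\Omega_5=\{r\le-\frac34\}$.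

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=4cm,y=0.8cm]
\fill[gray!25] (-0.75,0)--(-0.5,1)--(-0.25,0)--(-0.25,6)--(-0.5,5)--(-0.75,6)--cycle;
\draw (-1,0) rectangle (1,6);
\draw[thick] (-0.75,0)--(-0.5,1)--(-0.25,0)--(-0.25,6)--(-0.5,5)--(-0.75,6)--cycle;
\draw[thick] (0.5,0)--(0.5,6);
\draw[dashed] (-0.75,0)--(-0.25,6);
\draw[dotted,thick] (-0.25,0)--(-0.75,6);
\foreach \p in {(-0.75,0),(-0.25,0),(0.5,0),(-0.75,6),(-0.25,6),(0.5,6)} \fill \p circle (2pt);
\node[below] at (-0.75,0) {$P_L$}; \node[below] at (-0.25,0) {$Y_L$}; \node[below] at (0.5,0) {$Y_R$};
\node[above] at (-0.75,6) {$P_R$}; \node[above] at (-0.25,6) {$X_R$}; \node[above] at (0.5,6) {$X_L$};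
\node at (0.78,3) {$\Omega_1$}; \node at (0.12,3) {$\Omega_2$}; \node at (-0.5,0.35) {$\Omega_3$};
\node at (-0.5,5.65) {$\Omega_4$}; \node at (-0.875,3) {$\Omega_5$}; \node at (-0.65,3) {$Q$};
\node[left] at (0.5,4.5) {$a$};
\end{tikzpicture}
\caption{The wall $W$ in the coordinates $(r,z)$, with $r\in[-1,1]$ horizontal and $z\in[0,6]$ vertical. The shaded hexagon $Q$ is inflated to the tetrahedron $A$; the dashed diagonal is drawn on one face $Q^+$ of $A$ and the dotted diagonal on the other face $Q^-$. The arc $a$ and the hexagon cut the rest of $W$ into the regions $\Omega_1,\dots,\Omega_5$.}
\label{fig:wall}
\end{figure}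

\subsection{The tetrahedron}

Let $\eta(r,z)=\frac18\min\{1,\delta\}$, where $\delta$ is the distance from $(r,z)$ to the complement of $Q$ in the $(r,z)$-plane. Then $\eta$ is continuous, positive exactly on $\operatorname{int}Q$, and $\eta\le(1-|r|)/2$, because $|r|\le\frac34$ on $Q$. In this subsection $(r,y,z)$ denote the coordinates of $\Theta(\text{point})$, so that $M=\{|y|\le1-|r|\}$ and $W=\{y=0\}$. Put
\begin{align*}
A&=\{(r,z)\in Q,\ |y|\le\eta\}, & Q^\pm&=\{(r,z)\in Q,\ y=\pm\eta\},\\
M^\pm&=\{\pm y\ge\eta\}, & W^\pm&=\{y=\pm\eta\}.
\end{align*}
The sets $Q^\pm$ and $W^\pm$ are graphs over discs, hence discs, and $W^\pm=Q^\pm\cup\Omega_1\cup\dots\cup\Omega_5$. The sets $M^\pm$ are balls: rescaling the intervals $\eta\le y\le1-|r|$ affinely to $0\le y\le1-|r|$ maps $M^+$ onto a triangular prism. The set $A$ is a ball: if $h$ is a homeomorphism from $Q$ to the unit disc, rescaling the interval over $q\in Q$ to $|y|\le\sqrt{1-|h(q)|^2}$ gives a continuous bijection onto the round ball. Since $M^+\cap M^-=\{y=0=\eta\}=W\setminus\operatorname{int}Q$ and $A\cap M^\pm=Q^\pm$, we have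
\begin{equation}\label{eq:block}
M=M^+\cup A\cup M^-,\qquad M^+\cap A=Q^+,\qquad (M^+\cup A)\cap M^-=W^-.
\end{equation}
Also $\partial A=Q^+\cup Q^-$, the ball $A$ meets $\partial M$ only in $P_L,Y_L,X_R,P_R$, and $\partial M^\pm=W^\pm\cup H^\pm$, where $H^\pm=\partial M\cap\{\pm y\ge0\}$ are the two discs into which $\partial W$ cuts $\partial M$.

The straight segments from $P_L$ to $X_R$ and from $Y_L$ to $P_R$ in the $(r,z)$-plane are steeper than the slanted sides of $Q$, so their interiors lie in $\operatorname{int}Q$. Lift the first to $Q^+$ and the second to $Q^-$. Together with the four edges on $\partial Q$, these arcs join each pair of the points $P_L,Y_L,P_R,X_R$ once, and they cut $\partial A$ into four triangles, two in $Q^+$ and two in $Q^-$. So $\partial A$ has the cell structure of the boundary of a tetrahedron.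

\subsection{Gluing three blocks}

Take three copies $M_i$ of $M$, $i\in\mathbb{Z}/3$, mark all objects in $M_i$ with the index $i$, and glue $w\in R_i$ to $\varphi(w)\in L_{i+1}$. Let $\Sigma$ be the quotient and $D_{i+1}$ the common image of $R_i$ and $L_{i+1}$. Since $\varphi|_\beta=\mathrm{id}$, the three copies of $\beta$ become a single circle and no two points of one block are identified. So each $M_i$ is embedded, and
\[
\partial M_i=D_i\cup D_{i+1},\qquad D_i\cap D_j=\beta\ \ (i\ne j),\qquad M_i\cap M_{i+1}=D_{i+1}.
\]
In particular $\operatorname{int}D_i$ is disjoint from $M_{i+1}$. By (PL4), $M_{i+1}\cup M_{i+2}$ is a ball, and its boundary is $D_{i+1}\cup D_{i}=\partial M_i$. By (PL3), $\Sigma$ is a 3-sphere.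

Let $X_i,P_i,Y_i\in\operatorname{int}D_i$ be the images of $X_L,P_L,Y_L\in L_i$, which are also the images of $X_R,P_R,Y_R\in R_{i-1}$. These are nine distinct points, the \emph{marked points}. The cell $A_i$ has vertices $P_i,Y_i,P_{i+1},X_{i+1}$, and $a_i$ joins $X_i$ to $Y_{i+1}$. The \emph{special edges} are the arcs $a_i$ and the six edges of each $A_i$; the interiors of those with index $i$ lie in $\operatorname{int}M_i$.

\subsection{Triangulation}

We must triangulate $\Sigma$ without subdividing $A_i$ and $a_i$, so the usual remedy of a barycentric subdivision is not available, and we have to check by hand that no two cells have the same vertices. A finite \emph{regular cell complex} is a space covered by finitely many closed cells, each homeomorphic to a ball, with disjoint interiors, such that the boundary of each cell is a union of cells of lower dimension, its proper faces. To \emph{cone} a cell means to identify it with the cone over its boundary and to replace it by the apex and the cones over its proper faces.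

\begin{lemma}\label{lem:cells}
Let $\Sigma$ be a finite regular cell complex in which every cell has the face poset of a simplex and distinct cells have distinct vertex sets. Then the vertex sets of the cells form a simplicial complex $S$, and there is a homeomorphism $|S|\to\Sigma$ that carries each simplex onto the corresponding cell.
\end{lemma}

\begin{proof}
Every nonempty subset of the vertex set of a cell is the vertex set of a face of that cell, and of no other cell. So the vertex sets form a simplicial complex whose simplices correspond to the cells, with inclusions preserved in both directions. Build the homeomorphism skeleton by skeleton, extending it over each simplex from the boundary by (PL3).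
\end{proof}

The union $D_1\cup D_2\cup D_3$ is a compact polyhedron, three copies of $L$ glued along $\beta$, and the curves $\partial W_i$ are PL in it because $\varphi$ is PL. Take a triangulation in which $\beta$, all $D_i$ and all $\partial W_i$ are subcomplexes and the marked points are vertices, and let $T$ be its barycentric subdivision. In a barycentric subdivision no two original vertices are adjacent, so
\begin{equation}\label{eq:nonadj}
\text{no two marked points are adjacent in }T.
\end{equation}
By refining the initial triangulation we can give $T$ arbitrarily many vertices.

Consider the following cells in $\Sigma$: the simplices of $T$, the special edges, the regions $\Omega_1,\dots,\Omega_5$ in each $W_i$, the four triangles of each $\partial A_i$, and the 3-cells $M_i^+,M_i^-,A_i$. They form a regular cell complex. The boundary of a region consists of special edges and arcs of $\partial W_i$ between marked points, and $\partial M_i^\pm$ consists of the subcomplex $H_i^\pm$ of $T$, five regions and two triangles.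

The 1-skeleton is a simple graph. The special edges join the pairs
\[
P_iP_{i+1};\qquad P_iX_i,\ P_iX_{i+1};\qquad P_iY_i,\ P_{i+1}Y_i;\qquad X_iY_{i+1},\ X_{i+1}Y_i\qquad(i\in\mathbb{Z}/3).
\]
These are 21 distinct pairs. Pairs in different groups involve different letters. In the first group the three pairs are the three 2-element subsets of $\{P_1,P_2,P_3\}$; in the other groups the two families differ in the difference of the indices, and for the last group this uses $1\not\equiv-1\pmod 3$. By \eqref{eq:nonadj} no special edge duplicates an edge of $T$. The boundary of each region is an embedded cycle with at least three edges: that of $\Omega_2$ passes through four marked points, and for the other four regions it consists of one special edge and an arc of $\partial W_i$, which has at least two edges by \eqref{eq:nonadj}.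

Now cone each region, and then cone each 3-cell $M_i^\pm$. Leave all other cells unchanged.

\begin{proposition}\label{prop:sphere}
The resulting cell complex is a simplicial 3-sphere $S$ in which the nine marked points are vertices, the $A_i$ are facets and the $a_i$ are edges. The sets $D_i$, $Q_i^\pm$, $W_i^\pm$, $M_i^\pm$, $M_i$ and the regions are subcomplexes; each region and each $M_i^\pm$ is a cone over its boundary. The number of vertices of $S$ can be made arbitrarily large.
\end{proposition}

\begin{proof}
We check the hypotheses of Lemma~\ref{lem:cells}. The cells without an apex are the vertices and edges of the simple graph above, the triangles of $T$, the triangles of the $\partial A_i$, and the $A_i$. Each has the face poset of a simplex. Edges are determined by their ends, and triangles of $T$ by their vertices among triangles of $T$. A triangle of $\partial A_i$ has three marked vertices, so by \eqref{eq:nonadj} its vertex set is not that of a triangle of $T$. The cells $A_i$ and $A_{i+1}$ have only the vertex $P_{i+1}$ in common, so the three cells $A_i$ have distinct vertex sets, and so do their twelve triangles.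

A cell that contains the apex of a region and no apex of a 3-cell is that apex or the cone from it over a vertex or edge of the boundary cycle. It contains only one apex, it has the face poset of a simplex, and it is determined by its vertex set because the base is. After this step all cells of $\partial M_i^\pm$ are of the kinds already treated. A cell that contains the apex of $M_i^\pm$ is that apex or the cone from it over a cell of $\partial M_i^\pm$, and the same argument applies. The listed sets are unions of cells, and $S$ contains $T$.
\end{proof}

We use the same names for subsets of $\Sigma$ and for their preimages in $|S|$.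

\section{The sphere is constructible}\label{sec:constructible}

\begin{lemma}\label{lem:cone}
If $C$ is a constructible simplicial complex and $y$ is a new vertex, then the cone $y*C$ is constructible.
\end{lemma}

\begin{proof}
Use induction on $d=\dim C$ and, for fixed $d$, on the number of facets. If $d=0$, then $y*C$ is a connected graph. If $C$ is a simplex, so is $y*C$. Otherwise $C=C_1\cup C_2$ as in the definition. No $d$-face lies in $C_1\cap C_2$, so both pieces have fewer facets than $C$. By induction $y*C_1$, $y*C_2$ and their intersection $y*(C_1\cap C_2)$ are constructible, and $y*C=(y*C_1)\cup(y*C_2)$.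
\end{proof}

\begin{lemma}\label{lem:disc}
Triangulated discs and triangulated 2-spheres are constructible.
\end{lemma}

\begin{proof}
For discs use induction on the number of triangles. If an interior edge has both ends on the boundary, it cuts the disc into two smaller discs that meet in this edge. Otherwise let $uvw$ be a triangle with $uv$ on the boundary. If $w$ is on the boundary, then $uw$ and $vw$ are boundary edges, the triangle has no neighbor, and it is the whole disc. If $w$ is interior, the triangle meets the boundary exactly in $uv$; the other triangles form a disc, which meets $uvw$ in the path $u\,w\,v$, a connected graph. A 2-sphere is the union of a triangle and the complementary disc, and these meet in a 3-cycle.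
\end{proof}

\begin{proposition}\label{prop:constr}
The sphere $S$ of Proposition~\ref{prop:sphere} is constructible.
\end{proposition}

\begin{proof}
The complexes $M_i^\pm$ are cones over triangulated 2-spheres, so they are constructible by Lemmas~\ref{lem:disc} and~\ref{lem:cone}, and $A_i$ is a simplex. Now glue in four steps, using \eqref{eq:block} for the first two:
\begin{center}
\begin{tabular}{l|l}
union & intersection of the two pieces\\ \hline
$M_i^+\cup A_i$ & the disc $Q_i^+$\\
$M_i=(M_i^+\cup A_i)\cup M_i^-$ & the disc $W_i^-$\\
$M_1\cup M_2$ & the disc $D_2$\\
$S=(M_1\cup M_2)\cup M_3$ & the 2-sphere $\partial M_3$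
\end{tabular}
\end{center}
Each intersection is constructible by Lemma~\ref{lem:disc}.
\end{proof}

Only the topological types of the intersections were used, so this argument does not see the twist of the walls. The three blocks are built independently, on three branches of the tree, and none of $A_1,A_2,A_3$ has to be added between the other two.

\section{The three 4-cycles are trefoils}\label{sec:trefoils}

\begin{proposition}\label{prop:trefoil}
For each $i$ the group of the 4-cycle $J_i=P_i\,P_{i+1}\,Y_{i+1}\,X_i$ in $S$ surjects onto the symmetric group $\mathfrak{S}_3$. In particular it is not cyclic.
\end{proposition}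

\begin{proof}
The edges $P_iP_{i+1}=\{r=-\frac34\}$ and $Y_{i+1}X_i=a_i=\{r=\frac12\}$ lie on $W_i$. The edge $P_{i+1}Y_{i+1}$ is the edge $P_LY_L$ in $M_{i+1}$, and $X_iP_i$ is the edge $X_RP_R$ in $M_{i-1}$. The difficulty is that $J_i$ visits all three blocks, while we have coordinates on one block at a time. We first move $J_i$ into $M_i$.

\emph{Step 1: pushing two edges onto $\partial M_i$.} Let $e=P_{i+1}Y_{i+1}$, and let $\Omega$ be the region $\Omega_3$ of $W_{i+1}$, which is bounded by $e$ and the arc $[P_L,Y_L]\subset L_{i+1}$. The other three edges of $J_i$ have their interiors in $\operatorname{int}M_i\cup\operatorname{int}M_{i-1}$, and $P_i,X_i\in\operatorname{int}D_i$ are not in $M_{i+1}$. So $\Omega\cap J_i=e$. In $S$ the region $\Omega$ is a cone with apex $o$ over the cycle formed by $e$ and a path $P_{i+1}=p_0,p_1,\dots,p_l=Y_{i+1}$ with $l\ge2$. Sweep across its triangles: replace $e$ by $[p_0,o]\cup[o,p_l]$; then, for $h=1,\dots,l-1$, replace $[p_{h-1},o]$ by $[p_{h-1},p_h]\cup[p_h,o]$; finally replace $[p_{l-1},o]\cup[o,p_l]$ by $[p_{l-1},p_l]$. The triangle $p_0p_lo$ meets the curve only in $e$. When $p_{h-1}p_ho$ is used, the curve meets $\Omega$ in the path $p_0,\dots,p_{h-1},o,p_l$, so the triangle meets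 it in the side $[p_{h-1},o]$ if $h<l$ and in the two sides at $o$ if $h=l$. All steps are elementary moves (PL2). The edge $e$ has been replaced by the arc $[P_L,Y_L]$, which lies in $\operatorname{int}D_{i+1}$.

The edge $X_iP_i$ and the arc $[X_R,P_R]\subset R_{i-1}$ bound the region $\Omega_4$ of $W_{i-1}$. The rest of the current curve lies in $\operatorname{int}M_i\cup\operatorname{int}D_{i+1}$ except for the points $X_i,P_i$, and both sets are disjoint from $M_{i-1}$. So this region meets the curve only in $X_iP_i$, and the same sequence of moves replaces the edge by the arc, which lies in $D_i$. The result is a curve $J_i'\subset M_i$ with the same group as $J_i$.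

\emph{Step 2: the curve in $\mathbb{R}^3$.} Seen from $M_i$, the two arcs are $\varphi^{-1}([P_L,Y_L])=[P_R,Y_R]\subset s_R$ and $\varphi([X_R,P_R])=[X_L,P_L]\subset s_L$. So $J_i'$ is the copy of the polygon $J'\subset M\subset\mathbb{R}^3$ that consists of
\begin{itemize}
\item strand 1: $(-\frac34c(z),z)$, $0\le z\le6$, from $P_L$ to $P_R$;
\item the right cap $(\frac34,0,6)\to(1,0,6)\to(1,0,0)\to(\frac12,0,0)$, from $P_R$ to $Y_R$;
\item strand 2: $(\frac12c(z),z)$, $0\le z\le6$, from $Y_R$ to $X_L$;
\item the left cap $(-\frac12,0,6)\to(-1,0,6)\to(-1,0,0)\to(-\frac34,0,0)$, from $X_L$ to $P_L$.
\end{itemize}
The closure of the complement of $M_i$ in $\Sigma$ is the ball $M_{i+1}\cup M_{i+2}$, and the closure of the complement of the convex body $M$ in $\mathbb{R}^3\cup\{\infty\}$ is a ball. By (PL3) the identification $M_i=M$ extends to a homeomorphism of pairs $(\Sigma,J_i')\cong(\mathbb{R}^3\cup\{\infty\},J')$.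

\emph{Step 3: the diagram.} Project to the $(x,z)$-plane and call the strand with larger $y$ the over-strand (Figure~\ref{fig:knot}). The strands have $|x|\le\frac34$ and meet the lines $z=0$ and $z=6$ only in their ends, so the caps cause no crossings. The strands cross where $-\frac34c_x(z)=\frac12c_x(z)$. Since $c_x(z)$ equals $1-z$, $z-3$, $5-z$ on $[0,2]$, $[2,4]$, $[4,6]$, this happens at $z=1,3,5$, where both projections are straight and have different slopes. At these heights $c_y=1,-1,1$, so strand 1 has $y=-\frac34,\frac34,-\frac34$ and strand 2 has $y=\frac12,-\frac12,\frac12$. Thus strand 2 is over at $z=1$ and $z=5$, and strand 1 is over at $z=3$. Both strands have corners at these heights, because $c_y$ does. Cut off each such corner by an elementary move across a small triangle with two sides along the strand. The triangle projects into the projection of the strand, and over the crossing the other strand is at distance $\frac54$, so the move is allowed and changes neither the projection nor the crossing information. Now the Wirtinger presentation applies.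

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=3cm,y=0.85cm]
\draw[very thick] (0.15,1.2)--(0.75,2)--(-0.75,4)--(-0.15,4.8);
\draw[very thick,dashed] (0.15,5.2)--(0.75,6)--(1,6)--(1,0)--(0.5,0)--(-0.5,2)--(-0.1,2.8);
\draw[very thick,dotted] (0.1,3.2)--(0.5,4)--(-0.5,6)--(-1,6)--(-1,0)--(-0.75,0)--(-0.15,0.8);
\foreach \p in {(-0.75,0),(0.75,6),(0.5,0),(-0.5,6)} \fill \p circle (2pt);
\node[below] at (-0.75,0) {$P_L$}; \node[below] at (0.5,0) {$Y_R$};
\node[above] at (0.75,6) {$P_R$}; \node[above] at (-0.5,6) {$X_L$};
\node[right] at (0.75,2) {$\kappa_1$}; \node[right] at (1,3) {$\kappa_2$}; \node[left] at (-1,3) {$\kappa_3$};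
\end{tikzpicture}
\caption{The projection of the polygon $J'$ to the $(x,z)$-plane, with the strand of larger $y$ drawn unbroken at each crossing. The diagram has three arcs $\kappa_1$ (solid), $\kappa_2$ (dashed), $\kappa_3$ (dotted), and all three meet at each of the crossings $z=1,3,5$.}
\label{fig:knot}
\end{figure}

Traverse strand 1 upward, the right cap, strand 2 upward and the left cap. The crossings are passed under, over, under on strand 1 and over, under, over on strand 2. The arcs are $\kappa_1$, on strand 1 from $z=1$ to $z=5$; $\kappa_2$, from $z=5$ on strand 1 through the right cap to $z=3$ on strand 2; and $\kappa_3$, from $z=3$ on strand 2 through the left cap to $z=1$ on strand 1. At $z=1$ the arc $\kappa_2$ passes over the ends of $\kappa_3$ and $\kappa_1$; at $z=3$, $\kappa_1$ passes over the ends of $\kappa_2$ and $\kappa_3$; at $z=5$, $\kappa_3$ passes over the ends of $\kappa_1$ and $\kappa_2$. Send the three generators to the three transpositions of $\mathfrak{S}_3$. A transposition is its own inverse, and conjugating one transposition by a second gives the third, so all relations hold whatever the signs. This defines a surjection onto $\mathfrak{S}_3$. A quotient of a cyclic group is cyclic, and $\mathfrak{S}_3$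 is not.
\end{proof}

The diagram is alternating with three crossings, and the knot is a trefoil. The height 6 is the smallest that works. The placement of the marked points needs $c(\text{height})=(-1,0)$, that is, an odd number of half twists, and for height 2 the curve $J'$ has a diagram with one crossing, hence one arc and a cyclic group.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Let $d=3$. The sphere $S$ of Proposition~\ref{prop:sphere} is constructible by Proposition~\ref{prop:constr}. By Propositions~\ref{prop:sphere} and~\ref{prop:trefoil} it satisfies the hypotheses of Theorem~\ref{thm:criterion}, so it is not shellable. Its number of vertices can be made arbitrarily large, so there are infinitely many pairwise non-isomorphic examples.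

Now let $S$ be a simplicial $d$-sphere, $d\ge3$, that is constructible and not shellable, and let $S'=(x*S)\cup(x'*S)$ be its suspension, with two new vertices $x,x'$. It is a simplicial $(d+1)$-sphere. Both cones are constructible by Lemma~\ref{lem:cone}, and their intersection is $S$, so $S'$ is constructible. If $S'$ were shellable, then $\operatorname{lk}(x,S')=S$ would be shellable by Lemma~\ref{lem:link}. Suspension adds two vertices, so the number of vertices again takes infinitely many values, and the theorem follows by induction on $d$. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{Benedetti}
Bruno Benedetti, \emph{Collapses, products and LC manifolds}, arXiv:0911.4656 (2009).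

\end{thebibliography}
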